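# Equal multipliers on the Riemann sphere: a pair of degree 7 maps from the icosahedron

## 1. Multipliers as a fingerprint: degree two, degree four, and elliptic curves

Take a rational map $f$ of degree $d\ge 2$ on $\mathbb P^1=\mathbb P^1(\mathbb C)$ and write down the multipliers at all its periodic points, period by period. Does this list determine $f$ up to a change of coordinate? The first guess is yes: there are infinitely many numbers in the list, and $f$ has only finitely many coefficients. We make the question precise and test this guess.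

**Definition (local data).** We write $e_\varphi(x)$ for the local degree of a rational map $\varphi$ at $x$; it is multiplicative under composition, and the Riemann–Hurwitz formula reads $\sum_x(e_\varphi(x)-1)=2\deg\varphi-2$. The *ramification over* a point $b$ is $\sum_{\varphi(x)=b}(e_\varphi(x)-1)=\deg\varphi-\#\varphi^{-1}(b)$. If $\varphi(x)=x$, the *multiplier* at $x$ is $\varphi'(x)$ in a local coordinate, and the *multiplicity* of the fixed point is the order of vanishing of $\varphi(z)-z$ at $x$. The multiplicities add up to $\deg\varphi+1$. The multiplicity is $1$ exactly when the multiplier is not $1$; in particular a fixed point of multiplier $0$ has multiplicity $1$.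

A local biholomorphic conjugacy of germs preserves multiplier and multiplicity. This will be used all the time.

**Definition (multiplier spectrum).** Let $s_n(f)$ be the multiset of the $d^n+1$ multipliers of $f^n$ at its fixed points, counted with multiplicity; thus $s_n(f)=s_1(f^n)$. Put $\tau_{d,n}(f)=(s_1(f),\dots,s_n(f))$. It depends only on the class of $f$ in the moduli space $\mathcal M_d=\mathrm{Rat}_d(\mathbb C)/\mathrm{PGL}_2(\mathbb C)$. The multiplier spectrum morphism is $\tau_d=\tau_{d,m_d}$, where $m_d$ is an integer such that $\tau_{d,m_d}$ determines all the $s_n$. So $\tau_d(f)=\tau_d(g)$ means exactly that $s_n(f)=s_n(g)$ for every $n\ge1$; we then call $f,g$ *isospectral*.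

Unions and integer multiples of multisets are always taken with multiplicity.

**Test in degree 2.** Here the guess is right, and $s_1$ alone suffices (a fact due to Milnor). Suppose first that $f$ has two distinct fixed points; put them at $0$ and $\infty$. Then $f(z)=z(az+b)/(cz+d)$ with $a,d\neq0$. Dividing by $d$ and rescaling $z$ we get
$$f(z)=\frac{z(z+\lambda)}{\mu z+1},$$
where $\lambda,\mu$ are the multipliers at $0$ and $\infty$, and $\lambda\mu\ne1$ because the fraction does not cancel. So two distinct fixed points and their multipliers determine the class. If there is only one fixed point, put it at $\infty$; then $f(z)-z$ has no finite zero, so $f(z)=z+c/(az+b)$ with $a,c\ne0$, which is affinely conjugate to $z+1/z$, and $s_1=\{1,1,1\}$. Two distinct fixed points cannot both have multiplier $1$, since $\lambda\mu\neq1$. So $s_1=\{1,1,1\}$ means the class of $z+1/z$; $s_1=\{1,1,\mu\}$ with $\mu\ne1$ means a double fixed point of multiplier $1$ and a simple one of multiplier $\mu$; and otherwise there are three simple fixed points. In the last two cases $s_1$ tells us multipliers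 at two distinct fixed points, hence the class.

**Test in degree 4.** Here the guess fails, for a formal reason. Following Pakovich, $f$ and $g$ are related by an *elementary transformation* if $f=X\circ Y$ and $g=Y\circ X$ for some rational maps $X,Y$; *elementary equivalence* is the equivalence relation generated by this. Such maps are isospectral. Indeed, if $XY(x)=x$, put $y=Y(x)$; then $YX(y)=y$ and $X(y)=x$, so $Y$ and $X$ give inverse bijections between the fixed points of $XY$ and of $YX$. The multipliers at $x$ and $y$ are both $X'(y)Y'(x)$. If this is nonzero, $Y$ is a local biholomorphism at $x$ and conjugates the germs, since $Y\circ(XY)=(YX)\circ Y$; if it is zero, both multiplicities are $1$. For the iterates, apply this to the pair $X$, $(YX)^{n-1}Y$, whose two composites are $(XY)^n$ and $(YX)^n$.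

Concretely take $X=z^2$, $Y=z^2+c$ with $c\ne0$. Then $XY=(z^2+c)^2$ has the four critical points $0,\pm\sqrt{-c},\infty$, while $YX=z^4+c$ has only two, $0$ and $\infty$. They are isospectral and not conjugate.

**Test on elliptic curves.** A second failure is arithmetic. A rational map $\varphi$ is *Lattès* if it is semi-conjugate to an endomorphism of an elliptic curve: $\theta L=\varphi\theta$ with $\theta:E\to\mathbb P^1$ nonconstant. Take $E:y^2=\text{cubic in }x$, $\theta=x$, $L=[2]$, giving $\varphi_E$ of degree $4$. A fixed point of $\varphi_E^n$ is $x(P)$ with $2^nP=\pm P$. If $P\ne O$, then $P$ has odd order, so $P\neq -P$, the function $x$ is a local coordinate at $P$, and the multiplier is $2^n$ or $-2^n$ according to the sign. The signs occur $\frac{(2^n-1)^2-1}2$ and $\frac{(2^n+1)^2-1}2$ times, in total $4^n$. At $P=O$, a coordinate on the sphere is the square of one on $E$ to leading order, and the multiplier is $4^n$. This accounts for all $4^n+1$ fixed points, and $s_n(\varphi_E)$ does not depend on $E$. But the critical values of $\varphi_E$ are the $x$-coordinates of the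 three nonzero $2$-torsion points, which map to the fixed point $\infty$. So the postcritical set is the set of four branch points of $x$, and $\varphi_E$ determines $E$ up to isomorphism.

So the natural corrected guess is that these two failures are the only ones. This is stated as a conjecture in Junyi Xie, "Rigidity in Complex Dynamics: Multiplier Spectrum and Dynamical André-Oort Conjecture", arXiv:2511.12111 (2025).

**Conjecture.** Let $f,g$ be rational maps of degree $d\ge2$ whose conjugacy classes are different, with $\tau_d(f)=\tau_d(g)$. Then either (1) $f$ and $g$ are Lattès maps, or (2) $f$ is elementarily equivalent to $g$.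

The conjecture is false. The counterexample, defined over $\mathbb Q$ and of degree $7$, is
$$f(w)=w^2\Big(\frac{w-7}{7w+1}\Big)^5,\qquad g(w)=-\frac1{f(w)}.$$

**Theorem 1.** The maps $f,g$ have degree $7$, $\tau_7(f)=\tau_7(g)$, and $f,g$ are not conjugate, not Lattès and not elementarily equivalent. Moreover $f\circ f=g\circ g$.

**Theorem 2.** For every prime $p\ge7$ there are $f,g\in\mathrm{Rat}_p(\mathbb C)$ with $\tau_p(f)=\tau_p(g)$ that are not conjugate, not Lattès and not elementarily equivalent. If $p\equiv\pm2\pmod5$, such $f$ occur in a family with finite fibres over $\mathcal M_p$, parametrized by a nonempty Zariski open subset of a projective space of dimension $\ge\frac{p+1}{30}-2$.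

Nothing is claimed here about the other degrees $d\ge3$.

## 2. Prime degree and critical cycles

Two lemmas dispose of the exceptions. The first explains why we work in prime degree.

**Lemma 3.** In prime degree, elementary equivalence is conjugacy.

*Proof.* If $\varphi=X\circ Y$ has prime degree, then $X$ or $Y$ has degree $1$. If $\deg Y=1$, then $Y\circ X=Y\varphi Y^{-1}$; if $\deg X=1$, then $Y\circ X=X^{-1}\varphi X$. So each elementary transformation stays in the conjugacy class. Conversely, a conjugate $\mu\varphi\mu^{-1}$ of $\varphi=(\varphi\mu^{-1})\circ\mu$ is obtained by exchanging the two factors. $\square$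

**Lemma 4.** A Lattès map has no periodic critical point.

*Proof.* Let $\theta L=\varphi\theta$ as in the definition. Since $\varphi\theta$ is nonconstant, so is $L$, and a nonconstant self-map of a curve of genus $1$ is unramified by Riemann–Hurwitz. Suppose $\varphi^k(c)=c$ with $e=e_{\varphi^k}(c)\ge2$, and let $x\in\theta^{-1}(c)$. Comparing local degrees at $x$ in $\theta L^{kn}=\varphi^{kn}\theta$ gives $e_\theta(L^{kn}x)=e^n e_\theta(x)$. This is unbounded in $n$, but local degrees of $\theta$ are at most $\deg\theta$: a contradiction. $\square$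

## 3. Two maps with the same second iterate

How can one force two maps to be isospectral? The cheapest idea is to let them share an iterate. Let $\sigma$ be a Möbius involution commuting with $f$, and put $g=\sigma f$. Then $g^n=\sigma^nf^n$, so for even $n$ we have $g^n=f^n$ and $s_n(f)=s_n(g)$ for free. Half of the infinitely many conditions are gone.

For odd $n$ we need $s_1(f^n)=s_1(\sigma f^n)$, and nothing so far gives this. Try $\sigma(z)=-z$ and $f(z)=z^3+cz$. The fixed points of $f$ are $\infty$ (multiplier $0$), $0$ (multiplier $c$), and the two roots of $z^2=1-c$ (multiplier $3z^2+c=3-2c$). For $g=-z^3-cz$ they are $\infty$ (multiplier $0$), $0$ (multiplier $-c$), and the roots of $z^2=-1-c$ (multiplier $-3z^2-c=3+2c$). The sums of the multipliers are $6-3c$ and $6+3c$, so $s_1(f)=s_1(g)$ forces $c=0$. And for $c=0$ the map $\mu(z)=iz$ conjugates $z^3$ to $-z^3$, so nothing is gained.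

The approach stops exactly here: for odd $n$ we need a reason why $f^n$ and $\sigma f^n$ have the same multipliers, and the obvious reason, a conjugacy between $f^n$ and $\sigma f^n$, makes $f$ and $g$ conjugate when $n=1$.

The way out is to have a conjugacy *upstairs*. Suppose $f$ and $\sigma f$ lift through a branched cover $\pi$ to maps $F$ and $UF$, and that a Möbius map $T$ conjugates $F^n$ to $UF^n$ for odd $n$, but $T$ does not descend through $\pi$. Then $F^n$ and $UF^n$ have the same multipliers, and we may hope to carry this down to $f^n$ and $\sigma f^n$, while no conjugacy is visible downstairs. Carrying multipliers down has a difficulty of its own. A fixed point of $f^n$ need not lift to a fixed point of $F^n$: it lifts to a fixed point of $F^n$ followed by some deck transformation. The next section removes this difficulty.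

## 4. Descent through $z\mapsto z^5$ with a twisted deck group

Let $\varepsilon=e^{2\pi i/5}$ and $\omega=\frac{\sqrt5-1}2$, so $\omega^2=1-\omega$. Put $\pi(z)=z^5$, $\sigma(w)=-1/w$ and
$$S(z)=\varepsilon z,\qquad U(z)=-\frac1z,\qquad T(z)=\frac{-z+\omega}{\omega z+1}.$$
Direct computation gives $US=S^{-1}U$, $\pi U=\sigma\pi$, $U^2=\sigma^2=1$, and
$$UT=TU:\ z\mapsto\frac{\omega z+1}{z-\omega}.$$
The deck group of $\pi$ is $\langle S\rangle$. The map $T$ does not descend: a relation $\pi T=\tau\pi$ with $\tau$ Möbius would force $T$ to preserve the set $\{0,\infty\}$ of critical points of $\pi$, but $T(0)=\omega$.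

**Lemma 5.** Let $F$ be a rational map of degree $\ge2$ with
$$FS=S^2F,\qquad FU=UF,\qquad FT=UTF. \tag{1}$$
Then $F(z)^5$ is a function of $z^5$. Define $f$ by $f\pi=\pi F$ and put $g=\sigma f$. Then $s_n(f)=s_n(g)$ for all $n\ge1$. Also $\sigma f=f\sigma$ and $f^2=g^2$.

**Step 1: even iterates.** We construct $f$ and reduce to odd $n$. Since $F(\varepsilon z)^5=(\varepsilon^2F(z))^5=F(z)^5$, the function $F(z)^5$ depends only on $z^5$, and $f$ exists, of the same degree as $F$. From
$$f\sigma\pi=f\pi U=\pi FU=\pi UF=\sigma\pi F=\sigma f\pi$$
we get $f\sigma=\sigma f$. Hence $g^n=\sigma^nf^n$, which is $f^n$ for even $n$ and $\sigma f^n$ for odd $n$. From now on $n$ is odd.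

**Step 2: the conjugacy upstairs.** We show that $UF^n$ is conjugate to $F^n$. First,
$$F^2T=F\,UTF=U\,FT\,F=U\,UT\,F^2=TF^2 .$$
So $T$ commutes with $F^{n-1}$, and
$$F^nT=FT\,F^{n-1}=UTF^n=TUF^n,\qquad\text{i.e. } T^{-1}F^nT=UF^n .$$

**Step 3: behavior at $0$ and $\infty$.** These are the branch points of $\pi$, where $\pi$ is not a local coordinate, so we treat them separately. Let $K\in\{F^n,UF^n\}$ and let $k$ be the corresponding map $f^n$, respectively $\sigma f^n=g^n$, so that $k\pi=\pi K$. Then $KS=S^mK$ with $m=2^n$, respectively $m=-2^n$. As $n$ is odd, $m\equiv2$ or $3\pmod5$. From $K(\varepsilon z)=\varepsilon^mK(z)$, all exponents in the Laurent series of $K$ at $0$ are $\equiv m\pmod 5$. The order of $K$ at $0$ is therefore $\equiv\pm2\pmod5$, so $K(0)\in\{0,\infty\}$ and $e_K(0)\ge2$. Since $K$ commutes with $U$, it either fixes both $0,\infty$ or exchanges them, and $e_K(\infty)=e_K(0)\ge2$. By $k\pi=\pi K$, where $\pi$ has local degree $5$ at $0$ and $\infty$, the map $k$ does the same with the same local degrees; and so does each $S^iK$. Thus $0$ and $\infty$ contribute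 equally to $s_1(K)$, to $s_1(S^iK)$ and to $s_1(k)$: two multipliers $0$, or nothing. A superscript $*$ will mean that these contributions are removed.

**Step 4: descent of the remaining fixed points.** We show $s_1(k)=s_1(K)$. If $y\ne0,\infty$ is fixed by $k$, each of its five preimages $x$ under $\pi$ satisfies $\pi(Kx)=k(y)=y=\pi(x)$, so $x$ is fixed by $S^iK$ for exactly one $i\in\mathbb Z/5$. Near $x$ the map $\pi$ is a local biholomorphism and $\pi\circ S^iK=k\circ\pi$, so it conjugates the germ of $S^iK$ at $x$ to the germ of $k$ at $y$. Conversely, a fixed point $\ne0,\infty$ of some $S^iK$ maps to a fixed point $\neq0,\infty$ of $k$. Therefore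
$$5\,s_1(k)^*=\bigsqcup_{i\in\mathbb Z/5}s_1(S^iK)^* .$$
Here the twist enters. We have
$$S^jKS^{-j}=S^{j}S^{-jm}K=S^{j(1-m)}K,$$
and $1-m\equiv-1$ or $-2$ is invertible mod $5$. So all five maps $S^iK$ are conjugate to $K$, by powers of $S$, which fix $0$ and $\infty$. The right side is $5\,s_1(K)^*$, hence $s_1(k)^*=s_1(K)^*$, and Step 3 gives $s_1(k)=s_1(K)$.

**Step 5: conclusion.** For odd $n$, using Step 4 twice and Step 2 in the middle,
$$s_n(f)=s_1(F^n)=s_1(UF^n)=s_n(g).\qquad\square$$

If $F$ commuted with $S$ we would have $m=1$ and $1-m=0$: conjugation by $S^j$ would fix $K$, and nothing would compare the five maps $S^iK$ with each other. It is the exponent $2$ in $FS=S^2F$ that makes the descent work.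

## 5. The map of degree 7

**Step 1: a candidate.** We find the only possible $F$ of a simple shape. Try $F(z)=z^2\frac{z^5-a}{bz^5+1}$, so that $F(\varepsilon z)=\varepsilon^2F(z)$. We have
$$F(-1/z)=z^{-2}\,\frac{-1-az^5}{z^5-b},$$
and this equals $-1/F(z)$ if and only if $(1+az^5)(z^5-a)=(1+bz^5)(z^5-b)$, i.e. $a=b$. To guess $a$, evaluate $FT=UTF$ at $0$: since $F(0)=0$, $T(0)=\omega$ and $UT(0)=-1/\omega$, we need $F(\omega)=-1/\omega$, that is $\omega^8+1=a(\omega^3-\omega^5)$. From $\omega^2=1-\omega$,
$$\omega^3=2\omega-1,\qquad \omega^4=2-3\omega,\qquad \omega^5=5\omega-3,\qquad \omega^8=\omega^3\omega^5=13-21\omega .$$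
So $14-21\omega=a(2-3\omega)$ and $a=7$. We therefore take
$$F(z)=\frac{z^2(z^5-7)}{7z^5+1}.$$
Numerator and denominator are coprime (the denominator is $1$ at $z=0$ and $50$ where $z^5=7$), so $\deg F=7$, and $\pi F=f\pi$ with the $f$ of Theorem 1. The first two relations in (1) hold by construction.

**Step 2: the relation $FT=UTF$.** We prove it as an identity of binary forms. Let
$$P=x^2(x^5-7y^5),\quad Q=y^2(7x^5+y^5),\quad M(x,y)=(-x+\omega y,\ \omega x+y),\quad\kappa=5(4\omega-3),$$
so $F=P/Q$ with $z=x/y$, and $M$ represents $T$. The claim is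
$$P\circ M=\kappa(\omega P+Q),\qquad Q\circ M=\kappa(P-\omega Q). \tag{2}$$
Write $X=-x+\omega y$, $Y=\omega x+y$. Then
$$X^5-7Y^5=\sum_k\binom5k\big[(-1)^k\omega^{5-k}-7\omega^k\big]x^ky^{5-k}=5\sum_kc_kx^ky^{5-k},$$
and the powers of $\omega$ above give
$$c_0=\omega-2,\quad c_1=-2-4\omega,\quad c_2=18\omega-16,\quad c_3=12-26\omega,\quad c_4=22\omega-14,\quad c_5=4-7\omega .$$
For instance $c_2=2(\omega^3-7\omega^2)=2(2\omega-1-7+7\omega)$. Multiplying by $X^2=x^2-2\omega xy+\omega^2y^2$, the coefficients of $\frac15P\circ M$ are:

- $x^7$: $c_5=4-7\omega=(4\omega-3)\omega$;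
- $x^6y$: $c_4-2\omega c_5=(22\omega-14)+(14-22\omega)=0$;
- $x^5y^2$: $c_3-2\omega c_4+\omega^2c_5=(12-26\omega)+(-44+72\omega)+(11-18\omega)=7(4\omega-3)$;
- $x^4y^3$: $c_2-2\omega c_3+\omega^2c_4=(18\omega-16)+(52-76\omega)+(58\omega-36)=0$;
- $x^3y^4$: $c_1-2\omega c_2+\omega^2c_3=(-2-4\omega)+(-36+68\omega)+(38-64\omega)=0$;
- $x^2y^5$: $c_0-2\omega c_1+\omega^2c_2=(\omega-2)+(8-4\omega)+(52\omega-34)=49\omega-28=-7\omega(4\omega-3)$;
- $xy^6$: $-2\omega c_0+\omega^2c_1=(-2+6\omega)+(2-6\omega)=0$;
- $y^7$: $\omega^2c_0=4\omega-3$.

Since $\omega P+Q=\omega x^7+7x^5y^2-7\omega x^2y^5+y^7$, this is the first identity. For the second, let $J(x,y)=(-y,x)$, which represents $U$. Then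
$$P\circ J=-Q,\qquad Q\circ J=P,\qquad JM=-MJ. \tag{3}$$
As $P$ is odd, for $v=(x,y)$,
$$Q(Mv)=-P(JMv)=P(MJv)=\kappa(\omega P+Q)(Jv)=\kappa(-\omega Q+P)(v).$$
This proves (2), and therefore
$$F(T(z))=\frac{\omega P+Q}{P-\omega Q}=\frac{\omega F(z)+1}{F(z)-\omega}=UT(F(z)).$$
So (1) holds. Lemma 5 gives $s_n(f)=s_n(g)$ for all $n$, i.e. $\tau_7(f)=\tau_7(g)$, and $f^2=g^2$.

**Step 3: critical points.** We list them, as they will tell $f$ from $g$. We have
$$\frac{wf'}{f}=2+\frac{5w}{w-7}-\frac{35w}{7w+1}=\frac{14(w^2+11w-1)}{(w-7)(7w+1)} . \tag{4}$$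
So $f$ has local degree $2$ at $0$, at $\infty$ (where $f(w)\sim w^2/7^5$), and at the two simple roots $\beta_\pm$ of $w^2+11w-1$; it has local degree $5$ at $7$ and $-1/7$. These contribute $1+1+1+1+4+4=12=2\cdot7-2$, so there are no others. The map $g=\sigma f$ has the same critical points with the same local degrees.

**Step 4: $f$ and $g$ are not conjugate.** We compare fibres over superattracting (that is, critical and fixed) points. For $f$, the point $0$ is such a point and $f^{-1}(0)=\{0,7\}$ has two elements. For $g$ we have $0\mapsto\infty$, $\infty\mapsto0$, $7\mapsto\infty$, $-1/7\mapsto0$. So a superattracting fixed point $\beta$ of $g$ must be $\beta_+$ or $\beta_-$. None of $0,\infty,7,-1/7$ lies in $g^{-1}(\beta)$, so the only critical points there can be $\beta_\pm$, each of local degree $2$, and $\#g^{-1}(\beta)\ge7-2=5$. A conjugacy from $f$ to $g$ would send $0$ to a superattracting fixed point of $g$ with exactly two preimages, and there is none.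

**Step 5: the two exceptions.** The point $0$ is a critical fixed point of $f$, and $\{0,\infty\}$ is a $2$-cycle of critical points of $g$. By Lemma 4 neither map is Lattès. Since $7$ is prime and $f,g$ are not conjugate, Lemma 3 shows that they are not elementarily equivalent. This proves Theorem 1, and the conjecture is disproved. $\blacksquare$

**A direct check of $s_1$.** One can see the equality $s_1(f)=s_1(g)$ without the lift. Put $u=w-1/w$ and $t=\frac{u+11}{7u-48}$. By (4), $wf'/f=14t$, so a fixed point of $f$ other than $0,\infty$ has multiplier $14t$, and a fixed point of $g=-1/f$ has multiplier $-14t$. The equation $f(w)=w$, divided by $w$, is $w(w-7)^5=(7w+1)^5$, i.e.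
$$w^6-16842w^5-11515w^4-6860w^3+11515w^2-16842w-1=0 .$$
Dividing by $w^3$ and using $w^2+w^{-2}=u^2+2$ and $w^3-w^{-3}=u^3+3u$, it becomes
$$u^3-16842u^2-11512u-40544=0 .$$
Likewise $g(w)=w$ is $w^3(w-7)^5+(7w+1)^5=0$, which after division by $w^4$ becomes
$$u^4-35u^3+494u^2+13272u+24992=(u+11)(u^3-46u^2+1000u+2272)=0 .$$
For $f$, $\lambda=14t$ means $u=\frac{48\lambda+154}{7\lambda-14}$; substituting and clearing denominators turns the cubic into $-15625000\,(20\lambda^3+70\lambda^2-49\lambda-343)$. For $g$, $\lambda=-14t$ means $u=\frac{48\lambda-154}{7\lambda+14}$, and the cubic factor becomes $125000\,(20\lambda^3+70\lambda^2-49\lambda-343)$. Each $u$ comes from two values $w,-1/w$. So for $f$ the spectrum $s_1$ consists of $0,0$ (at $0,\infty$) and the three roots of $20\lambda^3+70\lambda^2-49\lambda-343$, each twice; for $g$ it is the same, the two zeros now sitting at $u=-11$, i.e. at $\beta_\pm$.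

## 6. Covariants of the binary icosahedral group in every prime degree

To reach all primes $p\ge7$ we need more maps like $F$. The relations (1) say that $F$ intertwines two actions of one finite group, and such maps can be produced by invariant theory. Let $G=\langle S,U,T\rangle$. This is Klein's icosahedral group, $G\cong A_5$. Let $\tilde G\subset SL_2(\mathbb C)$ be its preimage, of order $120$. We recall the following standard facts (Klein).

- $\tilde G$ is perfect. In particular, all its one-dimensional characters are trivial, and all its representations have determinant $1$.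
- The invariant ring of $\tilde G$ on binary forms is generated by squarefree forms $\Phi_{12},H_{20},T_{30}$, of the degrees indicated, with pairwise disjoint zero sets.
- All $G$-orbits on $\mathbb P^1$ have at least $12$ points.
- $A_5$ is a maximal finite subgroup of $\mathrm{PGL}_2(\mathbb C)$.
- $\tilde G$ has exactly two irreducible $2$-dimensional representations: the natural one $\rho$, and its Galois conjugate under $\sqrt5\mapsto-\sqrt5$.

As an example, $\Phi_{12}$ vanishes on the orbit of $0$, which consists of $0,\infty$, the points $\varepsilon^i\omega$ and the points $-\varepsilon^i/\omega$. So, up to a constant, $\Phi_{12}=xy(x^5-\omega^5y^5)(x^5+\omega^{-5}y^5)=xy(x^{10}+11x^5y^5-y^{10})$, because $\omega^{-1}=1+\omega$ gives $\omega^{-5}=5\omega+8$ and $\omega^5=5\omega-3$.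

We also use that the group $\mathrm{Aut}(\varphi)$ of Möbius maps commuting with a rational map $\varphi$ of degree $\ge2$ is finite: such a $\varphi$ has infinitely many periodic points, so some finite set of at least three periodic points, of the form $\mathrm{Fix}(\varphi^{n})$, is permuted by $\mathrm{Aut}(\varphi)$, and a Möbius map fixing three points is the identity.

**Definition (covariant).** Let $\eta$ be a $2$-dimensional representation of $\tilde G$. A pair $E$ of binary forms of degree $n$ is a *covariant of type $\eta$* if $E(\gamma v)=\eta(\gamma)E(v)$ for all $\gamma\in\tilde G$.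

If the coordinates of $E$ are coprime, $E$ induces a rational map $F$ of degree $n$ with $F\circ\gamma=\bar\eta(\gamma)\circ F$, where $\bar\eta$ is the projectivization.

**Example, type $\rho$.** The identity $E_1(v)=v$ is one. If $\Psi$ is invariant, then $\nabla\Psi(\gamma v)=(\gamma^{t})^{-1}\nabla\Psi(v)$, and $J(\gamma^{t})^{-1}J^{-1}=\gamma$ when $\det\gamma=1$. So $(-\partial_y\Psi,\partial_x\Psi)=J\nabla\Psi$ is a covariant of type $\rho$. By Euler's formula a common zero of the two partial derivatives is a multiple zero of $\Psi$, so if $\Psi$ is squarefree the coordinates are coprime. From $\Phi_{12},H_{20},T_{30}$ we get coprime covariants $E_{11},E_{19},E_{29}$ of type $\rho$. For instance, $E_{11}=(-x^{11}-66x^6y^5+11xy^{10},\ 11x^{10}y+66x^5y^6-y^{11})$ for the form $\Phi_{12}$ above.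

**Example, type $\rho'$.** Let $E_7=(P,Q)$. The group $\tilde G$ is generated by $\tilde S=\mathrm{diag}(\varepsilon^3,\varepsilon^2)$, $J$ (with $J^2=-1$), and $M/\delta$ with $\delta^2=\det M$. We have $E_7(\tilde Sv)=\mathrm{diag}(\varepsilon,\varepsilon^4)E_7(v)$; by (3), $E_7(Jv)=JE_7(v)$; and by (2), $E_7\circ M=\kappa\begin{pmatrix}\omega&1\\1&-\omega\end{pmatrix}E_7$. As $P,Q$ are linearly independent, there is a unique representation $\rho'$ with $E_7(\gamma v)=\rho'(\gamma)E_7(v)$, and its projectivization sends $S,U,T$ to $S^2,U,UT$. It is irreducible: otherwise it would be a sum of two one-dimensional representations, both trivial because $\tilde G$ is perfect, but $\rho'$ is not trivial. On $\tilde S$ its trace is $\varepsilon+\varepsilon^4$, while $\rho$ has trace $\varepsilon^2+\varepsilon^3$. So $\rho'\not\cong\rho$, and $\rho'$ is the Galois conjugate of $\rho$ in the last fact. Note $\rho'(-1)=-1$.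

Thus a coprime covariant of type $\rho$ induces a map commuting with $G$, and one of type $\rho'$ induces a map satisfying (1).

**Proposition 6.** For each prime $p\ge7$ there is a covariant of degree $p$ with coprime coordinates, of type $\rho$ if $p\equiv\pm1$ and of type $\rho'$ if $p\equiv\pm2\pmod5$. In fact, if $\mathcal L$ is the space of all covariants of this type and degree, the coprime ones contain a nonempty Zariski open subset of $\mathcal L$.

**Step 1: counting covariants of type $\rho'$.** Let $m_n$ be the dimension of the space of covariants of type $\rho'$ and odd degree $n$. They are the invariants of $\tilde G$ acting on pairs of forms by $E\mapsto\rho'(\gamma)\,E\circ\gamma^{-1}$. So $m_n$ is the average over $\tilde G$ of the trace of $\rho'(\gamma)$ times the trace of $h\mapsto h\circ\gamma^{-1}$ on degree-$n$ forms. If $\gamma$ has eigenvalues $e^{\pm i\theta}$, the latter trace is $\chi_n(\theta)=\frac{\sin(n+1)\theta}{\sin\theta}$ (and $n+1$ at $\gamma=1$). As $n$ is odd, $\gamma$ and $-\gamma$ contribute equally, so we average over the $60$ elements of $G$ with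 one lift each. The $15$ involutions have trace $0$ in $\rho$ and $\rho'$. The $20$ elements of order $3$ have a lift with $\theta=\pi/3$ and trace $1$. Of the $24$ elements of order $5$, twelve (the conjugates of $S^{\pm1}$) have a lift with $\theta=\pi/5$, and twelve (the conjugates of $S^{\pm2}$) one with $\theta=3\pi/5$. With $\phi=\frac{1+\sqrt5}2$, their traces in $\rho$ are $2\cos\frac\pi5=\phi$ and $2\cos\frac{3\pi}5=-\phi^{-1}$, so in $\rho'$ they are $-\phi^{-1}$ and $\phi$. Hence
$$m_n=\tfrac1{60}\Big(2(n+1)+20\,\chi_n(\tfrac\pi3)-12\phi^{-1}\chi_n(\tfrac\pi5)+12\phi\,\chi_n(\tfrac{3\pi}5)\Big). \tag{5}$$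
The value $\chi_n(\frac\pi3)$ is $1,-1,0$ for $n+1\equiv2,4,0\pmod6$. Using $\sin\frac{2\pi}5=\phi\sin\frac\pi5$, the pair $(\chi_n(\frac\pi5),\chi_n(\frac{3\pi}5))$ is
$$(\phi,-\phi^{-1}),\quad(1,1),\quad(-1,-1),\quad(-\phi,\phi^{-1}),\quad(0,0)$$
for $n+1\equiv2,4,6,8,0\pmod{10}$. As $\phi-\phi^{-1}=1$, the last two terms of (5) together are $-24,12,-12,24,0$ respectively. Therefore
$$\begin{aligned}60m_1&=4+20-24=0,& 60m_3&=8-20+12=0,& 60m_5&=12+0-12=0,& 60m_{11}&=24+0-24=0,\\ 60m_{13}&=28+20+12=60,& 60m_{17}&=36+0+24=60,& 60m_{23}&=48+0+12=60.&&\end{aligned}$$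
So there are nonzero covariants $E_{13},E_{17},E_{23}$ of type $\rho'$, next to $E_7$.

**Step 2: these are coprime.** Let $D$ be the gcd of the coordinates of $E_r$, $r\in\{7,13,17,23\}$. Since $E_r\circ\gamma=\rho'(\gamma)E_r$, the form $D\circ\gamma$ is a scalar multiple of $D$; the scalar is a character of $\tilde G$, hence $1$. So $D$ is invariant of degree at most $23$, and $\deg D\in\{0,12,20\}$. Then $E_r/D$ is a nonzero covariant of type $\rho'$ and degree $r-\deg D$. If $\deg D>0$, this degree is $1$, $5$, $11$ or $3$, where $m_n=0$. So $D$ is constant.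

**Step 3: pairs with independent values.** Let $(r,r')$ be $(1,29)$ or $(11,19)$ for type $\rho$, and $(7,23)$ or $(13,17)$ for type $\rho'$. The determinant $E_r\wedge E_{r'}$ is an invariant of degree $r+r'=30$. It is not $0$: otherwise, as $E_r$ is coprime, $E_{r'}=\Psi E_r$ with a form $\Psi$, necessarily invariant, of degree $r'-r=28,8,16,4$; but the degrees of invariants are of the form $12i+20j+30k$, and none of these numbers is. The only invariants of degree $30$ are multiples of $T_{30}$, so
$$E_r\wedge E_{r'}=cT_{30},\qquad c\neq0. \tag{6}$$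

**Step 4: elements of $\mathcal L$.** Given $p$, choose the pair of the required type with $r\equiv r'\equiv p\pmod4$. This is possible: in each type one pair is $\equiv1$ and the other $\equiv3\pmod 4$. If $p\in\{r,r'\}$, then $E_p\in\mathcal L$ is coprime, and coprimality is an open condition, so we are done. Otherwise write $p=r+4s=r'+4s'$. We claim that $s,s'$ lie in
$$\{3i+5j:\ i,j\ge0\}=\mathbb Z_{\ge0}\setminus\{1,2,4,7\}.$$
The residues of $r,r'$ mod $5$ are $1,4$ in some order for type $\rho$, and $2,3$ for type $\rho'$. So $p$ is congruent to $r$ or $r'$ modulo $20$, and we check the four pairs.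

- $(1,29)$: $p\equiv1,9\pmod{20}$. Since $9,21$ are not prime and $29$ is in the pair, $p\ge41$, so $s\ge10$ and $s'\ge3$. The values $s'=4,7$ would give $p=45,57$, not $\equiv1,9\pmod{20}$.
- $(11,19)$: $p\equiv11,19\pmod{20}$, so $p\ge31$, $s\ge5$, $s'\ge3$. The value $s=7$ gives $p=39$, not prime; $s'=4,7$ give $p=35,47$, not $\equiv11,19$.
- $(7,23)$: $p\equiv7,3\pmod{20}$. Since $27$ is not prime, $p\ge43$, so $s\ge9$, $s'\ge5$. The value $s'=7$ gives $p=51$, not $\equiv3,7$.
- $(13,17)$: $p\equiv13,17\pmod{20}$. Since $33$ is not prime, $p\ge37$, so $s\ge6$, $s'\ge5$. The values $s=7$, $s'=7$ give $p=41,45$, not $\equiv13,17$.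

So $\mathcal L$ contains a product $\Phi_{12}^iH_{20}^jE_r$ with $3i+5j=s$, and a product $\Phi_{12}^{i}H_{20}^{j}E_{r'}$ with $3i+5j=s'$. Moreover $p\equiv r$ or $r'\pmod5$, so $5\mid s$ or $5\mid s'$. The residues of $r,r'$ mod $3$ are $1,2$ in some order and $3\nmid p$, so $3\mid s$ or $3\mid s'$. Hence $\mathcal L$ also contains a power of $H_{20}$ times $E_r$ or $E_{r'}$, and a power of $\Phi_{12}$ times $E_r$ or $E_{r'}$.

**Step 5: a generic element is coprime.** Consider evaluation $\mathcal L\to\mathbb C^2$ at a vector $v\ne0$. It is never $0$: off the zeros of $\Phi_{12}$ use the element with a power of $\Phi_{12}$, and on the zeros of $\Phi_{12}$, where $H_{20}\ne0$, the one with a power of $H_{20}$; the factors $E_r,E_{r'}$ have no zeros. Off the zeros of $\Phi_{12}H_{20}T_{30}$ it has rank $2$, by (6) and the two products of Step 4. The set of pairs $(E,[v])$ with $E(v)=0$ is closed in $\mathcal L\times\mathbb P^1$. Its fibre over $[v]$ has dimension $\dim\mathcal L-2$ for all but finitely many $[v]$, and $\dim\mathcal L-1$ at most for those. So its dimension is at most $\max(\dim\mathcal L-2+1,\ \dim\mathcal L-1)=\dim\mathcal L-1$.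 Its image in $\mathcal L$ is closed, because $\mathbb P^1$ is complete, and is not all of $\mathcal L$. The complement consists of the covariants without a common zero, i.e. the coprime ones. $\square$

## 7. Primes $p\equiv\pm2\pmod 5$: pairs in families

Let $F$ have degree $p$ and satisfy (1), and let $f,g$ be as in Lemma 5. They have degree $p$ and $\tau_p(f)=\tau_p(g)$.

**Step 1: shape and the Lattès property.** Since $F(\varepsilon z)=\varepsilon^2F(z)$, we have $F(z)=z^2R(z^5)$ and $f(w)=w^2R(w)^5$. By Step 3 of Lemma 5 with $n=1$, both $f$ and $g=\sigma f$ permute $B=\{0,\infty\}$ with local degree $\ge2$ there. As $\sigma$ exchanges $0$ and $\infty$, exactly one of $f,g$ fixes $B$ pointwise, and the other swaps its points. In both cases $0$ is a periodic critical point, so by Lemma 4 neither map is Lattès.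

**Step 2: a conjugacy must respect $B$.** We show:
$$\text{if } f_1,f_2 \text{ arise in this way (each as an } f \text{ or a } g) \text{ and } \mu f_1\mu^{-1}=f_2,\ \text{then } \mu B=B. \tag{7}$$
Let $b\in B$. Exactly one point of $f_i^{-1}(b)$ lies in $B$, and by the shape $w^2R(w)^5$ every other point of the fibre has local degree divisible by $5$. So there are at most $\frac{p-1}5$ other points, and the ramification of $f_i$ over $b$ is at least $p-1-\frac{p-1}5=\frac45(p-1)$. By conjugation, $f_2$ has at least this ramification over each point of $B\cup\mu B$. If $|B\cup\mu B|\ge3$, the total would be at least $\frac{12}5(p-1)>2p-2$, contradicting Riemann–Hurwitz.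

**Step 3: $f$ and $g$ are not conjugate.** If $\mu f\mu^{-1}=g$, then $\mu B=B$ by (7), so $f$ and $g$ would both fix $B$ pointwise or both swap it. This contradicts Step 1. By Lemma 3, $f,g$ are not elementarily equivalent either. With Proposition 6, this proves the existence part of Theorem 2 for $p\equiv\pm2\pmod5$.

**Step 4: the family has finite fibres over $\mathcal M_p$.** Let $f_1,f_2$ come from $F_1,F_2$ and $\mu f_1\mu^{-1}=f_2$. By (7), $\mu(w)=cw^{\pm1}$. This lifts to $m(z)=c'z^{\pm1}$ with $c'^5=c$ and $\pi m=\mu\pi$. Then $\pi\circ mF_1m^{-1}=\mu f_1\mu^{-1}\pi=f_2\pi=\pi F_2$, so $mF_1m^{-1}=S^iF_2$ for some $i$.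

The unknown $S^i$ disappears in the fourth iterate, since by $F_2S=S^2F_2$
$$(S^iF_2)^4=S^{i+2i+4i+8i}F_2^4=S^{15i}F_2^4=F_2^4 .$$
So $mF_1^4m^{-1}=F_2^4$. By (1), $F_j^4$ commutes with $S$ (as $2^4\equiv1\bmod5$), with $U$, and with $T$ (as $F_j^2T=TF_j^2$). So $\mathrm{Aut}(F_j^4)$ is a finite group containing $G$, hence equal to $G$ by maximality, and $mGm^{-1}=G$.

The normalizer of $G$ in $\mathrm{PGL}_2(\mathbb C)$ is finite. Indeed, it maps to the finite group $\mathrm{Aut}(G)$ with kernel the centralizer of $G$, and this is trivial: a Möbius map commuting with $S$ preserves $\{0,\infty\}$; it is not $z\mapsto c/z$, which conjugates $S$ to $S^{-1}\neq S$; so it is $z\mapsto cz$, and commuting with $T$ gives $c\,\omega=c\,T(0)=T(0)=\omega$, so $c=1$. By maximality the normalizer equals $G$. So $m\in G$.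

Thus for given $f_1$, choosing $F_1$ among its finitely many lifts, there are finitely many possible $F_2=S^{-i}mF_1m^{-1}$. A coprime covariant is determined by its rational map up to a scalar. Therefore $[E]\mapsto[f]$, from the coprime locus of $\mathbb P(\mathcal L)$ to $\mathcal M_p$, has finite fibres. This locus is open and nonempty by Proposition 6.

**Step 5: the dimension.** In (5) with $n=p$, the term $20\chi_p(\frac\pi3)$ is at least $-20$ and the last two terms together are at least $-24$. So
$$\dim\mathcal L=m_p\ge\frac{2(p+1)-44}{60}\ge\frac{p+1}{30}-1,$$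
and $\dim\mathbb P(\mathcal L)\ge\frac{p+1}{30}-2$. This completes Theorem 2 for $p\equiv\pm2\pmod5$.

## 8. Primes $p\equiv\pm1\pmod5$: the quotient by a Klein four-group

The previous mechanism cannot give these primes. If $F$ satisfies (1), its order at $0$ is $\equiv2\pmod5$. If $F(0)=0$, the zeros of $F$ other than $0$ lie in $\mathbb C^*$ (as $F(\infty)=\infty$) and come in $S$-orbits of five with equal multiplicities, so $\deg F\equiv2\pmod 5$. If $F(0)=\infty$, then $F(\infty)=0$ with local degree $e_F(0)\equiv3$, and likewise $\deg F\equiv3\pmod5$. For $p\equiv\pm1$, Proposition 6 gives instead a map $F$ of degree $p$ that commutes with $G$. Then the descent through $z^5$ breaks down as explained after Lemma 5. We use another quotient, in which the lifts of an iterate are maps $cF^n$ with $c$ of order $3$: all elements of order $3$ in $A_5$ are conjugate, and this replaces the twist.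

**Step 1: the maps.** Let $V\subset G$ be a Klein four-group, $A=N_G(V)\cong A_4$, $a\in A$ of order $3$, and $\pi:\mathbb P^1\to\mathbb P^1/V\cong\mathbb P^1$ (this is a new $\pi$). The three involutions $v_1,v_2,v_3$ of $V$ have disjoint two-point fixed sets: if two of them fixed a common point, placed at $\infty$, they would be $z\mapsto-z+c$ and $z\mapsto-z+c'$ with $c\ne c'$, and their product would be a translation of infinite order. Each fixed set is preserved by $V$, and the other involutions exchange its two points, so it is a fibre $\pi^{-1}(b_j)$. The branch points are $B=\{b_1,b_2,b_3\}$; here $e_\pi=2$ on $\pi^{-1}(B)$, and $e_\pi=1$ elsewhere.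

As $a$ normalizes $V$ and $F$ commutes with $V$, they induce $\alpha,h$ with $\pi a=\alpha\pi$ and $\pi F=h\pi$. Then $\deg h=p$, $\alpha^3=1$, and $\alpha h=h\alpha$ because $aF=Fa$. Conjugation by $a$ permutes $v_1,v_2,v_3$ cyclically, so $\alpha$ permutes $B$ cyclically. And $h$ fixes each $b_j$: if $v_jx=x$, then $v_jFx=Fx$. Put
$$f=\alpha h,\qquad g=\alpha^{-1}h,\qquad q:=f^3=g^3=h^3 .$$

**Step 2: $f$ and $g$ are isospectral.** If $3\mid n$, then $f^n=h^n=g^n$. Let $3\nmid n$. Then $f^n=\alpha^nh^n$ has no fixed point on $B$, since $h$ fixes $B$ pointwise and $\alpha^n$ moves every point of $B$. If $y$ is fixed by $f^n$, each of its four preimages $x$ satisfies $\pi(a^nF^nx)=y=\pi(x)$. As $V$ acts simply transitively on this fibre, $x$ is fixed by $va^nF^n$ for exactly one $v\in V$, and $\pi$ conjugates the germ of $va^nF^n$ at $x$ to that of $f^n$ at $y$. Conversely, a fixed point of $va^nF^n$ maps to a fixed point of $f^n$. So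
$$4\,s_n(f)=\bigsqcup_{v\in V}s_1(va^nF^n).$$
The elements $va^n$ lie in $A\setminus V$, hence have order $3$ and are conjugate to $a$ in $G\cong A_5$. If $c\,va^n\,c^{-1}=a$ with $c\in G$, then $c(va^nF^n)c^{-1}=aF^n$, because $c$ commutes with $F$. So $s_n(f)=s_1(aF^n)$. The same argument for $g$, with the elements $va^{-n}$, gives $s_n(g)=s_1(aF^n)$.

It remains to see that $f,g$ are neither conjugate nor Lattès. Both proofs rest on the local degrees of $q$ around $B$.

**Step 3: local degrees of $q$.** Let $\hat F=F^3$, so $\pi\hat F=q\pi$, and let $D=p^3=\deg q$. We show: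
$$q \text{ fixes each } b\in B,\quad e_q(b) \text{ is odd},\quad\text{and } e_q(y) \text{ is even for every } y\notin B \text{ with } q(y)\in B. \tag{8}$$
The first claim holds for $h$, hence for $q=h^3$. For $x\in\pi^{-1}(b_j)$ we have $\hat F(x)\in\pi^{-1}(b_j)$, and local degrees give $2e_q(b_j)=2e_{\hat F}(x)$. Choose a coordinate with $x=0$ and $v_j(z)=-z$. Then $\hat F$ is an odd function with $\hat F(0)\in\{0,\infty\}$, so its order at $0$ is odd, and so is $e_{\hat F}(x)=e_q(b_j)$. If $y=\pi(x)\notin B$ and $q(y)\in B$, then $e_\pi(x)=1$ and $e_\pi(\hat Fx)=2$, so $e_q(y)=2e_{\hat F}(x)$.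

**Step 4: a forbidden configuration.** We exclude the one configuration that will come up as a borderline case, twice:

(9) *There is no $c_0\notin B$ such that, with $B'=B\cup\{c_0\}$, the map $q$ is unramified outside $q^{-1}(B')$, and for each $c\in B'$: $q(c)=c$, $e_q(c)=1$, and $e_q=2$ on $q^{-1}(c)\setminus\{c\}$.*

Suppose there is one, and use $e_{\hat F}(x)=e_q(\pi x)\,e_\pi(x)/e_\pi(\hat Fx)$. Let first $\hat Fx\in\pi^{-1}(B)$. If $\pi x\in B$, then $e_q(\pi x)=1$, both local degrees of $\pi$ are $2$, and $e_{\hat F}(x)=1$. If $\pi x\notin B$, then $e_q(\pi x)=2$, $e_\pi(x)=1$, $e_\pi(\hat Fx)=2$, and again $e_{\hat F}(x)=1$. Now let $\hat Fx\notin\pi^{-1}(B)$. Then $\pi x\notin B$ (as $q(B)=B$) and $e_{\hat F}(x)=e_q(\pi x)$, which exceeds $1$ only if $q(\pi x)=c_0$. So all critical values of $\hat F$ lie in $\pi^{-1}(c_0)$, which has four points. The set of critical values is nonempty, and it is $G$-invariant because $\hat F$ commutes with $G$. But $G$-orbits have at least $12$ points, a contradiction.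

**Step 5: a conjugacy between $f$ and $g$ preserves $B$.** Suppose $\mu f\mu^{-1}=g$. Taking third iterates, $\mu q=q\mu$. Let $B'=B\cup\mu B$. By (8), and (8) transported by $\mu$, for each $c\in B'$ we have $q(c)=c$, and $c$ is the only point of $q^{-1}(c)$ of odd local degree. (For $c\in B$ the other points of $q^{-1}(c)$ lie outside $B$, since $q$ fixes $B$ pointwise.) The other points have local degree $\ge2$, so there are at most $\frac{D-1}2$ of them, and the ramification over $c$ is at least $D-1-\frac{D-1}2=\frac{D-1}2$, with equality only if $e_q(c)=1$ and $e_q=2$ at the others. By Riemann–Hurwitz $|B'|\frac{D-1}2\le2D-2$, so $|B'|\le4$. If $|B'|=4$, all inequalities are equalities and there is no further ramification, which is the configuration excluded by (9). So $|B'|=3$ and $\mu B=B$.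

**Step 6: no such $\mu$ exists.** The Möbius maps preserving the three points of $B$ form a group isomorphic to $S_3$, which contains $\alpha$. If $\mu\in\langle\alpha\rangle$, then $\mu$ commutes with $f=\alpha h$, so $f=g$ and $\alpha^2=1$, a contradiction.

Otherwise $\mu$ is an involution with $\mu\alpha\mu^{-1}=\alpha^{-1}$. Then $\mu f\mu^{-1}=\alpha^{-1}\mu h\mu^{-1}$ must equal $\alpha^{-1}h$, so $\mu h=h\mu$. We lift $\mu$. Let $N(V)$ be the normalizer of $V$ in $\mathrm{PGL}_2(\mathbb C)$. It acts on $\mathbb P^1/V$ preserving $B$, and an element acting trivially satisfies $\pi s=\pi$, hence lies in $V$. So $N(V)/V$ embeds in the group $S_3$ above. The image is all of $S_3$: it contains $\alpha$, and it contains a transposition. For the latter, choose a coordinate with $v_1(z)=-z$. Then $v_2$ preserves $\{0,\infty\}$ without fixing its points, so $v_2(z)=c/z$, and after scaling $V=\{\pm z,\pm1/z\}$. The map $z\mapsto iz$ normalizes $V$, commutes with $-z$ and exchanges $1/z$ and $-1/z$ by conjugation, so it induces a map exchanging two points of $B$. Hence $\mu\pi=\pi s$ for some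 $s\in N(V)$.

From $\pi sF=\mu\pi F=\mu h\pi=h\mu\pi=h\pi s=\pi Fs$ we get $sF=vFs$ for some $v\in V$. (For each $x$ some $v\in V$ has $sF(x)=vFs(x)$; one $v$ serves infinitely many $x$, hence all.) Since $F$ commutes with $v$,
$$sF^2=vFsF=vF\,vFs=v^2F^2s=F^2s .$$
So $s\in\mathrm{Aut}(F^2)$, a finite group containing $G\cong A_5$, hence equal to $G$. Therefore $s\in N_G(V)=A$, and $\mu$ lies in the image of $A/V\cong\mathbb Z/3$. But $\mu$ has order $2$, a contradiction. So $f$ and $g$ are not conjugate, and by Lemma 3 they are not elementarily equivalent.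

**Step 7: the orbifold weights of a Lattès map.** If $f$ or $g$ were Lattès, so would be $q=f^3=g^3$. By Milnor (*On Lattès maps*, in *Dynamics on the Riemann Sphere*, EMS 2006, Theorem 3.1), $q$ would be conjugate to a quotient $L/\Gamma$ on $E/\Gamma$, where $L$ is an affine self-map of a torus $E$ and $\Gamma$ is a finite cyclic group of automorphisms of $E$. Let $\nu(y)$ be the ramification index of $E\to E/\Gamma\cong\mathbb P^1$ over $y$, the same at all points over $y$. Since $L$ is unramified, comparing local degrees gives
$$\nu(q(y))=\nu(y)\,e_q(y), \tag{10}$$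
and Riemann–Hurwitz for $E\to\mathbb P^1$ gives $0=-2|\Gamma|+\sum_y|\Gamma|(1-\frac1{\nu(y)})$, i.e. $\sum_y(1-\frac1{\nu(y)})=2$. Each nonzero term lies in $[\frac12,1)$, so there are four terms, all $\frac12$, or three, with $\sum\frac1\nu=1$. The values $>1$ of $\nu$ are $(2,2,2,2)$, $(3,3,3)$, $(2,4,4)$ or $(2,3,6)$. In the example of Section 1, $\Gamma=\{\pm1\}$ and $\nu=2$ at the four branch points of $x$.

**Step 8: neither map is Lattès.** Since $\alpha$ commutes with $q$ and permutes $B$ cyclically, the three numbers $e_q(b)$, $b\in B$, are equal. They are not $D$, since $3(D-1)>2D-2$. So each $b\in B$ has a preimage $y\ne b$ under $q$; as $q$ fixes $B$ pointwise, $y\notin B$, and $e_q(y)$ is even by (8). By (10), $\nu(b)$ is even for all three points of $B$. This leaves $(2,4,4)$ and $(2,2,2,2)$.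

In the case $(2,4,4)$, $\nu=1$ off $B$, so (10) gives $e_q(y)=\nu(b)$ for every $y\in q^{-1}(b)\setminus B$, and such $y$ exist. The map $\alpha$ permutes the sets $q^{-1}(b)\setminus B$ transitively and preserves $e_q$. So $\nu$ is constant on $B$, a contradiction.

In the case $(2,2,2,2)$, the points with $\nu=2$ form a set $B'=B\cup\{c_0\}$. By (10), $q(B')\subset B'$ with $e_q=1$ on $B'$; further $e_q=2$ on $q^{-1}(B')\setminus B'$, and $q$ is unramified elsewhere. If $q(c_0)\in B$, then $e_q(c_0)$ would be even by (8), but it is $1$. So $q(c_0)=c_0$, every point of $B'$ is fixed, and for $c\in B'$ the set $q^{-1}(c)\setminus\{c\}$ is disjoint from $B'$, so $e_q=2$ on it. This is the configuration excluded by (9).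

So neither $f$ nor $g$ is Lattès. This completes the case $p\equiv\pm1\pmod5$, and with Section 7 the proof of Theorem 2. $\blacksquare$
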